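# Spectral sparsifiers of the clique: the lower bound $(2-o(1))/\sqrt d$

## 1. Two lower bounds on the error

Approximate the complete graph on $n$ vertices by a weighted graph with only $dn/2$ edges, in the sense of Laplacian quadratic forms. How small can the relative error $\epsilon$ be, if $d$ is fixed and $n$ is huge? Here is the answer; the words in it are defined in Section 2.

**Theorem 1.** There is a function $\delta:(0,\infty)\to\mathbb R$ with $\delta(d)=O\big((\log\log d/\log d)^2\big)$ as $d\to\infty$ such that for every $d$ and every family $H_n$ of weighted graphs of average degree $d$ which are $\epsilon_n$ spectral sparsifiers of $K_n$,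
$$\liminf_{n\to\infty}\epsilon_n\ \ge\ \frac{2-\delta(d)}{\sqrt d}.$$

It follows from a bound with explicit constants at finite $n$.

**Theorem 2.** Let $d\ge 625$, let $K\ge 1$ be an integer, and let $0<\eta\le 1$. If a weighted graph $H$ on $n$ vertices with average degree $d$ is an $\epsilon$ spectral sparsifier of $K_n$, then
$$\epsilon\sqrt d\ \ge\ 2\cos\frac{\pi}{K+2}-4K\eta-\frac{42}{\sqrt d}\Big(\frac{7}{\sqrt\eta}\Big)^{K-1}-\frac{2\sqrt d}{n}\Big(\frac{1.1\,d}{\eta}\Big)^{K}.$$

Theorem 1 is the statement conjectured by Srivastava and Trevisan; the question is taken from Antares Chen, Jonathan Shi, Luca Trevisan, "Cut Sparsification of the Clique Beyond the Ramanujan Bound: A Separation of Cut Versus Spectral Sparsification", arXiv:2008.05648 (2020). So the conjecture is true. Sections 10–12 prove three further results: degrees growing with $n$ (Theorem 6), a condition-number form (Corollary 7), and the rigidity of near-optimal sparsifiers (Theorem 8).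

## 2. Sparsifiers, the order of the limits, and how Theorem 2 gives Theorem 1

**Definition (Laplacian).** For a weighted undirected graph $G=(V,E_G,w_G)$ with positive edge weights, $L_G=D_G-A_G$, where $A_G$ is the weighted adjacency matrix and $D_G$ the diagonal matrix of weighted degrees. Equivalently, for every $x\in\mathbb R^V$,
$$x^TL_Gx=\sum_{uv\in E_G}w_{uv}(x_u-x_v)^2 .$$

**Definition (spectral sparsifier, average degree).** A weighted graph $H=(V,E_H,w_H)$ with strictly positive weights is an *$\epsilon$ spectral sparsifier* of $G$ if $E_H\subseteq E_G$ and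
$$(1-\epsilon)\,x^TL_Gx\ \le\ x^TL_Hx\ \le\ (1+\epsilon)\,x^TL_Gx\qquad\text{for all }x\in\mathbb R^V. \tag{1}$$
A graph on $n$ vertices has *average degree $d$* if it has $dn/2$ edges. Thus $d$ counts edges and ignores weights.

Here $G=K_n$, the clique with all weights $1$, so $E_H\subseteq E_G$ says only that $H$ is a simple graph; in particular $d\le n-1$. Summing $(x_u-x_v)^2$ over all pairs gives
$$x^TL_{K_n}x=n\|x\|^2-\Big(\sum_v x_v\Big)^2,$$
so $L_{K_n}$ is $n$ times the identity on vectors orthogonal to $\mathbf 1$. Both Laplacians kill $\mathbf 1$. Hence $H$ is an $\epsilon$ sparsifier of $K_n$ if and only if all Laplacian eigenvalues of $H$, other than the one belonging to $\mathbf 1$, lie in the window $[(1-\epsilon)n,(1+\epsilon)n]$. If these eigenvalues are $\lambda_2\le\dots\le\lambda_n$ with $\lambda_2>0$, multiplying the weights by the best constant gives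
$$\epsilon=\frac{\lambda_n-\lambda_2}{\lambda_n+\lambda_2}. \tag{2}$$

**Example.** The $4$-cycle has Laplacian eigenvalues $0,2,2,4$. By (2) the best error is $\frac{4-2}{4+2}=\frac13$, reached with all weights $\frac43$: the nontrivial eigenvalues become $\frac83,\frac83,\frac{16}3$, which is $4(1\mp\frac13)$.

Always $\epsilon\ge0$: apply (1) to a nonconstant $x$.

**Order of the limits.** A family, for a fixed $d$, is a sequence $H_n$ with $n\to\infty$, each of average degree $d$. In Theorem 1 one first lets $n\to\infty$ with $d$ fixed; the function $\delta$ is chosen before any family, and $\delta(d)\to0$ as $d\to\infty$. This excludes $H=K_n$, which has error $0$ but average degree $n-1$. We write $o_{n,d}(1)$ for an error term which, after taking the limit $n\to\infty$, is bounded by an expression depending only on $d$ that tends to $0$ as $d\to\infty$; for example $1/\sqrt d+d/n$.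

**What is quoted.** In this regime a suitably scaled $d$-regular Ramanujan graph has error $(2+o_{n,d}(1))/\sqrt d$, so the constant $2$ in Theorem 1 is optimal. Batson, Spielman and Srivastava showed that the error is always at least $(1-o_{n,d}(1))/\sqrt d$. Srivastava and Trevisan proved the bound $(2-o_{n,d}(1))/\sqrt d$ for sparsifiers whose girth tends to infinity with $n$. The task is to get the constant $2$ with short cycles and arbitrary weights allowed.

**Reading Theorem 2.** The test vectors will live on $K+1$ layers around a vertex, and $2\cos\frac{\pi}{K+2}$ is the top eigenvalue of a path on $K+1$ vertices. The term $4K\eta$ pays for discarding light edges, the next term pays for random walks that fail to move outward, and the last is a finite-$n$ error.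

**Proof of Theorem 1 from Theorem 2.** *The purpose is to choose $K$ and $\eta$ as functions of $d$.* Let $d_1\ge625$ be a constant such that for all $d\ge d_1$ we have $\log d\ge8$ and $K:=\lfloor\log d/(8\log\log d)\rfloor\ge1$. It exists because $\log d/\log\log d\to\infty$. For $d<d_1$ put $\delta(d)=2$; the claim is then $\liminf\epsilon_n\ge0$, which holds.

Let $d\ge d_1$ and $\eta=K^{-3}$. In Theorem 2 keep $d,K,\eta$ fixed and let $n\to\infty$: the last term vanishes. For the others:

* $2-2\cos x\le x^2$ gives $2-2\cos\frac{\pi}{K+2}\le\frac{\pi^2}{(K+2)^2}\le\frac{10}{K^2}$.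
* $4K\eta=4/K^2$.
* $7/\sqrt\eta=7K^{3/2}$. Since $\log d\ge 8$, we have $\log 7\le\log\log d$, and $K\le\log d$ gives $\log K\le\log\log d$. Hence
$$(7K^{3/2})^{K-1}\le\exp\big(K(\log7+\tfrac32\log K)\big)\le\exp\big(\tfrac52K\log\log d\big)\le d^{5/16},$$
because $K\log\log d\le\frac18\log d$.

So the claim holds with $\delta(d)=14/K^2+42\,d^{-3/16}$. Since $\lfloor t\rfloor\ge t/2$ for $t\ge1$, we have $1/K\le16\log\log d/\log d$, and $\delta(d)=O((\log\log d/\log d)^2)$. $\blacksquare$

It remains to prove Theorem 2. Divide all weights by $n$: put $a_{uv}=w_{uv}/n$ on edges and $a_{uv}=0$ otherwise, $A=(a_{uv})$, $D_v=\sum_ua_{uv}$, $D=\mathrm{diag}(D_v)$, $L=D-A=L_H/n$. Then (1) reads, for all $x$,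
$$(1-\epsilon)\Big(\|x\|^2-\tfrac1n\big(\textstyle\sum_v x_v\big)^2\Big)\le x^TLx\le(1+\epsilon)\Big(\|x\|^2-\tfrac1n\big(\textstyle\sum_v x_v\big)^2\Big). \tag{3}$$
For a vector supported on few vertices the correction $\frac1n(\sum x_v)^2$ is negligible, so (3) says that local vectors have Rayleigh quotient between $1-\epsilon$ and $1+\epsilon$, up to that error.

## 3. One or two layers around a vertex, by hand

**A single vertex.** Take $x=\mathbf 1_v$. Then $x^TLx=D_v$ and $\|x\|^2-\frac1n=1-\frac1n$, so $(1-\epsilon)(1-\frac1n)\le D_v\le(1+\epsilon)(1-\frac1n)$. All weighted degrees are close to $1$, but this says nothing yet about the size of $\epsilon$.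

**A vertex and its neighbours.** Suppose $H$ is $d$-regular with all $a_{uv}$ equal to one number $a$; then $a=D_v/d\ge(1-\epsilon)(1-\frac1n)/d$. Let
$$f=\tfrac1{\sqrt2}\text{ at }v,\qquad f=\tfrac1{\sqrt{2d}}\text{ on the neighbours of }v,$$
and $0$ elsewhere, so $\|f\|=1$. Let $f'$ be $f$ with the sign changed on the neighbours. Compare the two quadratic forms edge by edge. An edge between two neighbours contributes the same to both (in fact $0$). An edge from a neighbour to the outside contributes $a/(2d)$ to both. Each of the $d$ edges at $v$ contributes to $f'^TLf'-f^TLf$ the amount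
$$a\Big[\Big(\tfrac1{\sqrt2}+\tfrac1{\sqrt{2d}}\Big)^2-\Big(\tfrac1{\sqrt2}-\tfrac1{\sqrt{2d}}\Big)^2\Big]=\frac{2a}{\sqrt d}.$$
So the difference is $2a\sqrt d$. By (3) it is at most $(1+\epsilon)-(1-\epsilon)\big(1-\frac{(\sum f)^2}n\big)\le2\epsilon+\frac{d+1}n$, using Cauchy–Schwarz on the $d+1$ vertices of the support. Letting $n\to\infty$ with $d$ fixed, $\liminf\epsilon_n\ge1/(\sqrt d+1)$. This is the constant $1$, and triangles did no harm.

**Two layers.** Suppose in addition that $H$ has no cycles of length $3$ or $4$. Then there are $d(d-1)$ vertices at distance $2$ from $v$. Take values $\frac12$ at $v$, $\frac1{\sqrt2}d^{-1/2}$ at distance $1$, and $\frac12d^{-1}$ at distance $2$; the squared norm is $\frac14+\frac12+\frac14\cdot\frac{d-1}d\le1$. Alternate the signs by distance. Edges inside the second layer (5-cycles are allowed) contribute equally to both forms, and the difference is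
$$4a\Big[d\cdot\tfrac12\cdot\tfrac1{\sqrt2}\,d^{-1/2}+d(d-1)\cdot\tfrac1{\sqrt2}\cdot\tfrac12\,d^{-3/2}\Big]=\sqrt2\,a\sqrt d\,\Big(2-\frac1d\Big)\ \le\ 2\epsilon+\frac{d^2+1}n .$$
The constant has become $\sqrt2=2\cos\frac\pi4$. More layers lead to $2\cos\frac\pi{K+2}$, which tends to $2$.

## 4. Line graphs, and why the two ends of the spectrum cannot be treated separately

A sensible first plan is to bound the two ends of the window separately: find a local vector with Rayleigh quotient at most about $1-2/\sqrt d$ and another with Rayleigh quotient at least about $1+2/\sqrt d$. On a tree-like graph a radial vector and its alternating version are such a pair. With short cycles the second half of the plan is impossible.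

**Example (line graphs).** Let $R$ be an $r$-regular triangle-free graph with $r\ge3$ (say bipartite, with as many vertices as desired). Its line graph has the edges of $R$ as vertices, two being adjacent if they share an endpoint; it is $d$-regular with $d=2(r-1)$. If $M$ is the vertex–edge incidence matrix of $R$ and $A_0$ the adjacency matrix of the line graph, then $M^TM=A_0+2I$, so all eigenvalues of $A_0$ are at least $-2$. Give each edge the weight $a=1/d$. Then
$$x^TLx=\|x\|^2-\tfrac1d x^TA_0x\le\Big(1+\frac2d\Big)\|x\|^2\qquad\text{for every }x.$$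
No vector comes near $1+2/\sqrt d$ when $d$ is large.

To see where the alternating vector breaks, put $c_0$ at a vertex and $-c_1/\sqrt d$ on its $d$ neighbours. The neighbours form two cliques of size $d/2$, with no edges between them because $R$ has no triangles. So the vector satisfies
$$f'^TA_0f'=-2c_0c_1\sqrt d+c_1^2\Big(\frac d2-1\Big),$$
and the edges *inside* the layer swamp the good term. The graph pays at the other end: if $x$ is the indicator of the $r$ edges of $R$ at one vertex, then $x^TLx/\|x\|^2=1-\frac{r-1}d=\frac12$. The term $c_1^2(\frac d2-1)$ also appears in $f^TA_0f$, for the unsigned vector, with the same sign. It cancels in the difference.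

**The lower end alone** does not suffice either. There $f^TLf=\sum_vD_vf_v^2-2\sum_{uv}a_{uv}f_uf_v$. If the second sum is about $2\cos\frac{\pi}{K+2}/\sqrt d$, and all we use about $D_v$ is $D_v\le1+\epsilon$, the inequality $1-\epsilon\lesssim f^TLf$ becomes $1-\epsilon\lesssim1+\epsilon-2\cos\frac\pi{K+2}/\sqrt d$. This yields only the constant $\cos\frac\pi{K+2}$, half of what we want. The degrees may fluctuate by as much as the quantity we are estimating. In the difference $f'^TLf'-f^TLf$ the diagonal terms cancel too.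

## 5. Alternating signs: everything inside a layer cancels

*This lemma turns any nonnegative weighting and any choice of signs into a lower bound for $\epsilon$ that involves only the edges where the sign changes.*

**Lemma 3.** For $\alpha:V\to[0,\infty)$ and $s:V\to\{\pm1\}$,
$$4\sum_{uv\in E_H,\ s_u\ne s_v}a_{uv}\,\alpha_u\alpha_v\ \le\ \Big(2\epsilon+\frac{|\mathrm{supp}\,\alpha|}n\Big)\|\alpha\|^2 .$$

**Proof.** Let $f=\alpha$ and $f'_u=s_u\alpha_u$. If $s_u=s_v$, then $(f'_u-f'_v)^2=(f_u-f_v)^2$. If $s_u\ne s_v$, then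
$$(f'_u-f'_v)^2-(f_u-f_v)^2=(\alpha_u+\alpha_v)^2-(\alpha_u-\alpha_v)^2=4\alpha_u\alpha_v .$$
So the left side of the lemma equals $f'^TLf'-f^TLf$. By (3), using $\|f'\|=\|f\|=\|\alpha\|$,
$$f'^TLf'-f^TLf\le(1+\epsilon)\|\alpha\|^2-(1-\epsilon)\Big(\|\alpha\|^2-\tfrac1n\big(\textstyle\sum\alpha_v\big)^2\Big)=2\epsilon\|\alpha\|^2+\frac{1-\epsilon}n\Big(\sum_v\alpha_v\Big)^2 .$$
Since $\epsilon\ge0$, the factor $1-\epsilon$ is at most $1$; and $(\sum\alpha_v)^2\le|\mathrm{supp}\,\alpha|\,\|\alpha\|^2$ by Cauchy–Schwarz. $\square$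

**Example.** On a triangle with all $a_{uv}=1$, $\alpha=(\alpha_0,\alpha_1,\alpha_1)$ and $s=(1,-1,-1)$, the two forms are $2(\alpha_0\pm\alpha_1)^2$ and their difference is $8\alpha_0\alpha_1$, that is, $4\alpha_0\alpha_1$ for each of the two sign-changing edges.

All terms on the left of Lemma 3 are nonnegative, so we may drop any we do not want. Now $s$ should alternate along the layers around a vertex $v$, and the question is which $\alpha$ to take. In the hand computations $\alpha$ was $c_kd^{-k/2}$ on layer $k$. In a $d$-regular graph with equal weights and girth larger than $2K$, the number $d^{-k}$ is exactly the probability that a random walk from $v$ which steps outward $k$ times ends at a given vertex of layer $k$. This suggests, for general weights,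
$$\alpha(u)=c_k\sqrt{\text{probability that the walk from }v\text{ goes outward }k\text{ times and ends at }u}.$$
Then $\|\alpha\|\le1$ is automatic. Three things have to be shown: that the walk does go outward with high probability (Sections 6 and 7), that the left side of Lemma 3 is large for this $\alpha$ (Section 8), and that uneven weights do not lower the constant (Section 9).

## 6. Degrees near $1$ and a fast-mixing random walk

From here to the end of Section 9, $d\ge625$ and $H$ is as in Theorem 2. If $\epsilon>2.5/\sqrt d$, then $\epsilon\sqrt d>2.5$, while the right side in Theorem 2 is less than $2$, and there is nothing to prove. So assume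
$$\epsilon\le\sigma:=\frac{2.5}{\sqrt d}\le\frac1{10}.$$

**Step 1: all weighted degrees are close to $1$.** From $x=\mathbf 1_v$ in (3), $(1-\epsilon)(1-\frac1n)\le D_v\le(1+\epsilon)(1-\frac1n)$. Since $d\le n-1$, we have $\frac1n<\frac1d=\frac{\sigma^2}{6.25}\le\frac\sigma{62.5}\le\frac\sigma{40}$. Let $D_{\min}=\min_vD_v$ and $D_{\max}=\max_vD_v$. Then $D_{\min}\ge(1-\sigma)(1-\frac\sigma{40})\ge1-1.025\sigma$, and so
$$1-1.05\sigma\le D_{\min}\le D_{\max}\le1+\epsilon,\qquad D_{\min}\ge0.89,\quad D_{\max}\le1.1,\quad\frac{D_{\max}}{D_{\min}}\le1.25. \tag{4}$$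
Let $W=\sum_vD_v$, so $nD_{\min}\le W\le nD_{\max}$. There are $nd$ ordered pairs $(u,v)$ with $uv\in E_H$; call them *ordered edges*.

**Step 2: the walk.** Let $P=D^{-1}A$, that is, $P(u,v)=a_{uv}/D_u$. With $\pi(v)=D_v/W$ we have $\pi(u)P(u,v)=a_{uv}/W$, symmetric in $u,v$, so $\pi$ is a reversible stationary law. Let $X_0,X_1,\dots$ be the chain with $X_0\sim\pi$, and write $\mathbb P_v,\mathbb E_v$ for the chain started at $v$. For every $k$,
$$\mathbb P(X_k=u,\ X_{k+1}=u')=\frac{a_{uu'}}W. \tag{5}$$

**Step 3: the walk seldom lies in a given small set.** *This is where the sparsifier property is used as an expander property; it will show that the walk rarely turns back.*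

**Lemma 4.** For $m\ge1$, $v\in V$ and $B\subseteq V$,
$$\mathbb P_v(X_m\in B)\ \le\ 1.25\,\frac{|B|}n+\sqrt{1.25}\,\Big(\frac6{\sqrt d}\Big)^m\sqrt{|B|}.$$

**Proof.** Let $N=D^{-1/2}AD^{-1/2}$, a symmetric matrix, and $\varphi=(\sqrt{D_u/W})_u$. Then $\|\varphi\|^2=\sum_uD_u/W=1$ and
$$(N\varphi)_u=D_u^{-1/2}\sum_va_{uv}D_v^{-1/2}\frac{D_v^{1/2}}{\sqrt W}=\frac{D_u^{1/2}}{\sqrt W}=\varphi_u .$$

We bound the quadratic form of $N$ on $\varphi^\perp$. Let $y\perp\varphi$ and $x=D^{-1/2}y$. Then $\sum_uD_ux_u=\sum_uD_u^{1/2}y_u=0$ and $y^T(I-N)y=x^T(D-A)x=x^TLx$.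

*Lower bound.* Let $\bar x=\frac1n\sum_ux_u$. The $D$-weighted mean of $x$ is $0$, and the weighted mean minimizes the weighted sum of squared deviations, so
$$\|y\|^2=\sum_uD_ux_u^2\le\sum_uD_u(x_u-\bar x)^2\le D_{\max}\Big(\|x\|^2-\tfrac1n\big(\textstyle\sum_u x_u\big)^2\Big).$$
With (3) and $D_{\max}\le1+\epsilon$,
$$y^T(I-N)y\ge\frac{1-\epsilon}{D_{\max}}\|y\|^2\ge\frac{1-\epsilon}{1+\epsilon}\|y\|^2\ge(1-2\epsilon)\|y\|^2\ge(1-2\sigma)\|y\|^2 .$$

*Upper bound.* By (3), $x^TLx\le(1+\epsilon)\|x\|^2\le\frac{1+\sigma}{D_{\min}}\|y\|^2$. Since $D_{\min}\ge1-1.025\sigma$ and $\sigma\le0.1$,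
$$\frac{1+\sigma}{D_{\min}}\le\frac{1+\sigma}{1-1.025\sigma}=1+\frac{2.025\sigma}{1-1.025\sigma}\le1+\frac{2.025}{0.8975}\,\sigma\le1+2.26\sigma .$$

So $-2.26\sigma\|y\|^2\le y^TNy\le2\sigma\|y\|^2$ for $y\perp\varphi$. The symmetric matrix $N-\varphi\varphi^T$ kills $\varphi$ and agrees with $N$ on the invariant space $\varphi^\perp$, so its operator norm satisfies
$$\|N-\varphi\varphi^T\|\le2.26\sigma=\frac{5.65}{\sqrt d}\le\frac6{\sqrt d}.$$

Finally $N^m=\varphi\varphi^T+(N-\varphi\varphi^T)^m$ for $m\ge1$, and $P=D^{-1/2}ND^{1/2}$ gives $P^m=D^{-1/2}N^mD^{1/2}$. Therefore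
$$\mathbb P_v(X_m\in B)=\mathbf 1_v^TP^m\mathbf 1_B=D_v^{-1/2}\varphi_v\sum_{u\in B}\varphi_uD_u^{1/2}+D_v^{-1/2}\,\mathbf 1_v^T(N-\varphi\varphi^T)^mD^{1/2}\mathbf 1_B .$$
The first term is $\sum_{u\in B}D_u/W\le\frac{D_{\max}|B|}{nD_{\min}}\le1.25\frac{|B|}n$. The second is at most $D_{\min}^{-1/2}(6/\sqrt d)^m\sqrt{D_{\max}|B|}\le\sqrt{1.25}\,(6/\sqrt d)^m\sqrt{|B|}$. $\square$

## 7. Light edges removed, and walks that keep moving outward

We would like to use the layers around $v$ in $H$ itself, but very light edges can destroy them. Join one vertex $v_0$ to all vertices not yet adjacent to it, by edges of tiny weight $t$. The average degree rises by less than $2$ and, as $t\to0$, the error changes by as little as we like; yet now every ball of radius $2$ is all of $V$. So layers are taken in a pruned graph.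

**Step 4: pruning.** Let $F=\{uv\in E_H:\ a_{uv}\ge\eta/d\}$. The $F$-edges at a vertex have total weight at most $D_{\max}$, so every $F$-degree is at most
$$D_{\max}\,\frac d\eta\ \le\ \Delta:=\frac{1.1\,d}\eta .$$
Let $S_k(v)$ and $B_k(v)$ be the sphere and the ball of radius $k$ about $v$ in $(V,F)$. Since $\Delta\ge2$, we have $|B_k(v)|\le\sum_{i\le k}\Delta^i\le2\Delta^k$.

**Step 5: outward walks.** For $k\ge0$ let $G_k$ be the event that for all $0\le i<k$,
$$X_iX_{i+1}\in F\quad\text{and}\quad X_{i+1}\in S_{i+1}(X_0).$$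
So $G_k$ says that the first $k$ steps use pruned edges and each moves one layer outward. $G_0$ always holds, and the events decrease in $k$. *The next lemma says that $G_K$ is very likely.* The numbers behind it: the walk at time $i+1$ returns to $B_i$, a set of about $(d/\eta)^i$ vertices, with probability about $d^{-(i+1)/2}\sqrt{|B_i|}$, and this leaves a factor $d^{-1/2}$ to spare.

**Lemma 5.**
$$\mathbb P(G_K^c)\ \le\ \tau:=1.2K\eta+\frac{12}{\sqrt d}\Big(\frac7{\sqrt\eta}\Big)^{K-1}+\frac{5\Delta^{K-1}}n .$$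

**Proof.** If $G_K$ fails, there is a first $i<K$ with $G_i$ true and $G_{i+1}$ false. Then $X_i\in S_i(X_0)$, and one of two things happens.

*(a) $X_iX_{i+1}\notin F$.* By (5), for each $i$ the probability of this is
$$\frac1W\sum_{(u,u'):\,0<a_{uu'}<\eta/d}a_{uu'}\le\frac{nd}W\cdot\frac\eta d=\frac{n\eta}W\le\frac\eta{D_{\min}}\le1.2\eta .$$

*(b) $X_iX_{i+1}\in F$ but $X_{i+1}\notin S_{i+1}(X_0)$.* One $F$-step from $S_i(X_0)$ stays in $B_{i+1}(X_0)$, so $X_{i+1}\in B_i(X_0)$. By Lemma 4 with $m=i+1$ and $B=B_i(v)$, averaged over $v=X_0$, the probability of this is at most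
$$2.5\frac{\Delta^i}n+\sqrt{2.5}\,\Big(\frac6{\sqrt d}\Big)^{i+1}\Big(\frac{1.1d}\eta\Big)^{i/2}\le2.5\frac{\Delta^i}n+\frac{9.6}{\sqrt d}\Big(\frac{6\sqrt{1.1}}{\sqrt\eta}\Big)^i\le2.5\frac{\Delta^i}n+\frac{10}{\sqrt d}\Big(\frac7{\sqrt\eta}\Big)^i ,$$
where we used $\sqrt{2.5}\le1.6$ and $6\sqrt{1.1}\le7$.

Sum over $0\le i\le K-1$. Here $\sum_{i<K}\Delta^i\le2\Delta^{K-1}$. With $r=7/\sqrt\eta\ge7$, $\sum_{i<K}r^i\le\frac r{r-1}r^{K-1}\le\frac76r^{K-1}$, and $10\cdot\frac76\le12$. $\square$

## 8. The square root of the walk as test vector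

**Step 6: radial coefficients.** Let $\theta=\frac\pi{K+2}$ and $c_k=\gamma\sin((k+1)\theta)$ for $0\le k\le K$, with $\gamma>0$ chosen so that $\sum_kc_k^2=1$. All $c_k$ are positive. From $\sin(k\theta)+\sin((k+2)\theta)=2\cos\theta\,\sin((k+1)\theta)$, together with $\sin0=\sin((K+2)\theta)=0$, the vector $c$ is an eigenvector of the path on $K+1$ vertices with eigenvalue $2\cos\theta$. The quadratic form of the path at $c$ is $2\sum_{k<K}c_kc_{k+1}$, so
$$\sum_{k<K}c_kc_{k+1}=\cos\frac\pi{K+2}.$$
For $K=1$ this is $(\frac1{\sqrt2},\frac1{\sqrt2})$, and for $K=2$ it is $(\frac12,\frac1{\sqrt2},\frac12)$, the coefficients of Section 3.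

**Step 7: the vector.** Fix $v$ and put
$$p_k(u)=\mathbb P_v(G_k,\ X_k=u),$$
which vanishes outside $S_k(v)$. For $u\in S_k(v)$ with $0\le k\le K$ let $\alpha(u)=c_k\sqrt{p_k(u)}$ and $s_u=(-1)^k$; elsewhere let $\alpha=0$ and $s=1$. The spheres are disjoint, so this is well defined. Moreover
$$\|\alpha\|^2=\sum_{k\le K}c_k^2\,\mathbb P_v(G_k)\le1,\qquad|\mathrm{supp}\,\alpha|\le|B_K(v)|\le2\Delta^K .$$

**Step 8: edges between consecutive layers.** *We bound the left side of Lemma 3 from below by an expectation along the walk.* Let $u\in S_k(v)$, $u'\in S_{k+1}(v)$, $uu'\in F$. If $G_k$ holds and $X_k=u$, $X_{k+1}=u'$, then $G_{k+1}$ holds. The event $G_k$ depends only on $X_0,\dots,X_k$, so by the Markov property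
$$p_{k+1}(u')\ \ge\ p_k(u)\,P(u,u') .$$
On a tree this is an equality. If $u'$ can be reached from several vertices of $S_k(v)$, then $p_{k+1}(u')$ is larger, so such cycles only help. Now $P(u,u')=a_{uu'}/D_u$ gives
$$a_{uu'}\sqrt{p_k(u)\,p_{k+1}(u')}\ \ge\ a_{uu'}\,p_k(u)\sqrt{P(u,u')}=p_k(u)P(u,u')\cdot\frac{a_{uu'}}{\sqrt{P(u,u')}}=p_k(u)P(u,u')\sqrt{D_u\,a_{uu'}} .$$
Sum over all such pairs $(u,u')$. Since $p_k(u)P(u,u')=\mathbb P_v(G_k,X_k=u,X_{k+1}=u')$, and these pairs are exactly the steps allowed in $G_{k+1}$,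
$$\sum_{u\in S_k(v),\,u'\in S_{k+1}(v),\,uu'\in F}a_{uu'}\sqrt{p_k(u)p_{k+1}(u')}\ \ge\ \sqrt{D_{\min}}\ \mathbb E_v\Big[\sqrt{a_{X_kX_{k+1}}}\,\mathbf 1_{G_{k+1}}\Big].$$

**Step 9: apply Lemma 3 and average.** The edges just counted all have $s_u\ne s_{u'}$, and each belongs to one $k$ only. The other edges of $H$ with a sign change contribute nonnegatively. So for each $v$
$$4\sqrt{D_{\min}}\sum_{k<K}c_kc_{k+1}\,\mathbb E_v\Big[\sqrt{a_{X_kX_{k+1}}}\,\mathbf 1_{G_{k+1}}\Big]\le\Big(2\epsilon+\frac{2\Delta^K}n\Big)\|\alpha\|^2\le2\epsilon+\frac{2\Delta^K}n .$$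
Divide by $4$ and average over $v\sim\pi$:
$$\sqrt{D_{\min}}\ \sum_{k<K}c_kc_{k+1}\,\mathbb E\Big[\sqrt{a_{X_kX_{k+1}}}\,\mathbf 1_{G_{k+1}}\Big]\ \le\ \frac\epsilon2+\frac{\Delta^K}{2n}. \tag{6}$$

## 9. Hölder's inequality and the edge count

The number $d$ has so far entered as a bound for ball sizes and light edges. Its sharp use is the following identity: summing over ordered edges and using (5),
$$\mathbb E\Big[\frac1{a_{X_kX_{k+1}}}\Big]=\sum_{(u,u')}\frac{a_{uu'}}W\cdot\frac1{a_{uu'}}=\frac{nd}W. \tag{7}$$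
Without the indicator, Jensen's inequality for the convex function $t\mapsto t^{-1/2}$ at $t=1/a$ would give $\mathbb E\sqrt a\ge(nd/W)^{-1/2}\approx d^{-1/2}$: uneven weights cannot lower the constant. Hölder's inequality gives the same with the indicator present.

**Step 10: lower bound for the expectation.** Write $a=a_{X_kX_{k+1}}$ and $G=G_{k+1}$. By Hölder with exponents $\frac32$ and $3$,
$$\mathbb P(G)=\mathbb E\big[(\mathbf 1_Ga^{1/3})\,a^{-1/3}\big]\le\mathbb E\big[\mathbf 1_G\sqrt a\big]^{2/3}\,\mathbb E\big[a^{-1}\big]^{1/3}=\mathbb E\big[\mathbf 1_G\sqrt a\big]^{2/3}\Big(\frac{nd}W\Big)^{1/3}.$$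
Since $G_K\subseteq G_{k+1}$ for $k<K$, $W/n\ge D_{\min}$, and $\mathbb P(G_K)\ge(1-\tau)_+$ by Lemma 5,
$$\mathbb E\Big[\sqrt{a_{X_kX_{k+1}}}\,\mathbf 1_{G_{k+1}}\Big]\ \ge\ \mathbb P(G_K)^{3/2}\sqrt{\frac W{nd}}\ \ge\ \sqrt{D_{\min}}\,(1-\tau)_+^{3/2}\,d^{-1/2}. \tag{8}$$

**Step 11: conclusion.** Insert (8) into (6), use $\sum_{k<K} c_kc_{k+1}=\cos\frac\pi{K+2}$, and multiply by $2\sqrt d$:
$$\epsilon\sqrt d\ \ge\ 2\cos\frac\pi{K+2}\;D_{\min}\,(1-\tau)_+^{3/2}-\frac{\sqrt d\,\Delta^K}n .$$
By Bernoulli's inequality $(1-\tau)_+^{3/2}\ge(1-\frac32\tau)_+$ (both sides are $0$ if $\tau>1$). By (4), $D_{\min}\ge1-x$ with $x=1.05\sigma=2.625/\sqrt d\in[0,1]$. For $y\ge0$ and $0<C\le1$,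
$$C(1-x)(1-y)_+\ge C(1-x)(1-y)\ge C(1-x-y)\ge C-x-y .$$
With $C=\cos\frac\pi{K+2}$ and $y=\frac32\tau$, doubling and using $2x=5.25/\sqrt d\le6/\sqrt d$, we get
$$\epsilon\sqrt d\ \ge\ 2\cos\frac\pi{K+2}-\frac6{\sqrt d}-3\tau-\frac{\sqrt d\,\Delta^K}n .$$
Finally insert $\tau$:

* $3\cdot1.2K\eta=3.6K\eta\le4K\eta$.
* Since $(7/\sqrt\eta)^{K-1}\ge1$, we have $\frac6{\sqrt d}+\frac{36}{\sqrt d}\big(\frac7{\sqrt\eta}\big)^{K-1}\le\frac{42}{\sqrt d}\big(\frac7{\sqrt\eta}\big)^{K-1}$.
* Since $\sqrt d\,\Delta\ge15$, we have $\frac{15\Delta^{K-1}}n\le\frac{\sqrt d\,\Delta^K}n$, so the terms with $1/n$ add up to at most $\frac{2\sqrt d\,\Delta^K}n=\frac{2\sqrt d}n\big(\frac{1.1d}\eta\big)^K$.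

This is Theorem 2, and with Section 2 it gives Theorem 1. $\blacksquare$

## 10. Degrees growing with $n$, and generalized polygons

**Theorem 6.** Let $H_n$ be $\epsilon_n$ spectral sparsifiers of $K_n$ of average degree $d=d(n)\to\infty$.

1. If $d=n^{o(1)}$, then $\liminf\epsilon_n\sqrt d\ge2$.
2. If $d^{K+1/2}=o(n)$ for a fixed integer $K\ge1$, then $\liminf\epsilon_n\sqrt d\ge2\cos\frac\pi{K+2}$.
3. The hypothesis in (1) cannot be relaxed to $d=O(n^{2/5})$ or to $d=O(n^{2/3})$: there are examples with $d\sim n^{2/5}$ and $\epsilon\sqrt d\to\frac32$, and with $d\sim n^{2/3}$ and $\epsilon\sqrt d\to1$.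

**Proof of (2) and (1).** In Theorem 2 fix $K$ and $\eta$ and let $n\to\infty$. The third term tends to $0$ because $d\to\infty$, and the last equals $2(1.1/\eta)^Kd^{K+1/2}/n\to0$. So $\liminf\epsilon_n\sqrt d\ge2\cos\frac\pi{K+2}-4K\eta$; let $\eta\to0$. If $d=n^{o(1)}$, then $d^{K+1/2}=n^{o(1)}=o(n)$ for every $K$, so (2) applies for every $K$; let $K\to\infty$.

**The graphs for (3).** Let $m=4$ or $m=6$. A *generalized quadrangle* ($m=4$) or *generalized hexagon* ($m=6$) of order $(q,q)$ is a system of points and lines whose bipartite incidence graph is $(q+1)$-regular with diameter $m$ and girth $2m$. In its *collinearity graph* the vertices are the points, and two points are adjacent if they lie on a common line.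

**Examples.** The ordinary quadrangle and hexagon have order $(1,1)$: their incidence graphs are the cycles of length $8$ and $12$, and their collinearity graphs are the $4$-cycle and the $6$-cycle. For a quadrangle of order $(2,2)$, take as points the $15$ two-element subsets of $\{1,\dots,6\}$ and as lines the $15$ partitions of $\{1,\dots,6\}$ into three pairs; collinear means disjoint. A pair $\{i,j\}$ not on a given line meets exactly two of its three pairs, so it is collinear with exactly one point of that line. Two disjoint pairs lie on exactly one line, and three pairwise disjoint pairs form a line, so the incidence graph has no cycles of length $4$ or $6$. From a point to a line the distance is at most $3$, hence between two points or two lines it is at most $4$.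

For every prime power $q$ a generalized quadrangle and a generalized hexagon of order $(q,q)$ exist (Brouwer–Cohen–Neumaier, *Distance-Regular Graphs*, §6.5). The spectra of their collinearity graphs can be computed directly.

*Counting neighbours by distance.* Fix a point $x$. The distance of two points in the collinearity graph is half their distance in the incidence graph, so the diameter is $m/2$. Two objects at incidence distance less than $m$ are joined by a unique shortest path, since two of them would create a cycle shorter than $2m$. Two points lie on at most one common line, so the neighbours of $y$ on different lines through $y$ are distinct.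

Let $y$ be a point at collinearity distance $i$ from $x$, with $1\le i<m/2$. By uniqueness of shortest paths, one line through $y$ is at incidence distance $2i-1$ from $x$ and the other $q$ lines are at distance $2i+1\le m-1$. The first has one point at distance $2i-2$ and its other points at distance $2i$. Each of the others has only $y$ at distance $2i$, and $q$ points at distance $2i+2$. So among the neighbours of $y$ there are
$$1\text{ at distance }i-1,\qquad q-1\text{ at distance }i,\qquad q^2\text{ at distance }i+1.$$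
If $i=m/2$, all $q+1$ lines through $y$ are at incidence distance $m-1$, and each has exactly one point closer to $x$; so $y$ has $q+1$ neighbours at distance $i-1$ and $(q+1)(q-1)$ at distance $i$. The degree is $d=q(q+1)$. Let $k_i$ be the number of points at distance $i$ from $x$; count edges between consecutive spheres.

* Quadrangle: $k_1=q^2+q$ and $k_2=k_1q^2/(q+1)=q^3$, so $n=(q+1)(q^2+1)$.
* Hexagon: $k_1=q^2+q$, $k_2=k_1q^2=q^4+q^3$ and $k_3=k_2q^2/(q+1)=q^5$, so $n=(q+1)(q^4+q^2+1)$.

*Eigenvalues.* Let $A_0$ now be the adjacency matrix and $A_i$ the $0/1$ matrix of the relation "at distance $i$", and $J$ the all-ones matrix. Let $\vartheta$ be an eigenvalue of $A_0$ with eigenvector orthogonal to $\mathbf 1$, on which $J$ vanishes.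

For the quadrangle, $A_0^2=q(q+1)I+(q-1)A_0+(q+1)A_2$ and $A_2=J-I-A_0$. Hence $\vartheta^2=q^2+q+(q-1)\vartheta-(q+1)(1+\vartheta)$, that is, $(\vartheta+1)^2=q^2$, and
$$\vartheta\in\{q-1,\ -q-1\}.$$

For the hexagon, $A_0^2=q(q+1)I+(q-1)A_0+A_2$, $\ A_2A_0=q^2A_0+(q-1)A_2+(q+1)A_3$, and $A_3=J-I-A_0-A_2$. On the eigenvector $A_2$ acts as $\vartheta_2=\vartheta^2-(q-1)\vartheta-q(q+1)$, and the second equation becomes $(\vartheta+2)\vartheta_2=(q^2-q-1)\vartheta-(q+1)$. Expanding,
$$\vartheta^3+(3-q)\vartheta^2-(2q^2+2q-3)\vartheta-(2q^2+q-1)=(\vartheta-2q+1)(\vartheta+1)(\vartheta+q+1)=0,$$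
so
$$\vartheta\in\{2q-1,\ -1,\ -q-1\}.$$

All these values occur. Indeed $I,A_0,\dots,A_{m/2}$ are linearly independent and, by the equations above, polynomials in $A_0$, so $A_0$ has at least $\frac m2+1$ distinct eigenvalues; and the eigenvalue $q(q+1)$ is simple because the graph is connected.

**Proof of (3).** The Laplacian eigenvalues are $q(q+1)-\vartheta$; apply (2) with the optimal scaling, and let $q\to\infty$ through prime powers.

* Quadrangle: $n\sim d^{3/2}$, $\lambda_2=q^2+1$ and $\lambda_n=(q+1)^2$. So $\epsilon=\frac{2q}{2q^2+2q+2}=\frac q{q^2+q+1}$ and $\epsilon\sqrt d\to1$, with $d\sim n^{2/3}$.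
* Hexagon: $n\sim d^{5/2}$, $\lambda_2=q^2-q+1$ and $\lambda_n=(q+1)^2$. So $\epsilon=\frac{3q}{2q^2+q+2}$ and $\epsilon\sqrt d\to\frac32$, with $d\sim n^{2/5}$. $\blacksquare$

## 11. The condition number of a weighted graph

**Corollary 7.** Let $H$ be any connected weighted graph on $n$ vertices of average degree $d$, with Laplacian eigenvalues $0<\lambda_2\le\dots\le\lambda_n$ apart from the simple eigenvalue $0$. Then
$$\frac{\lambda_n}{\lambda_2}\ \ge\ 1+\frac{4-2\delta_n}{\sqrt d},$$
where $2-\delta_n$ is the right side of Theorem 2 (for any $K,\eta$, with $d\ge625$). Hence $\lambda_n/\lambda_2\ge1+(4-o_{n,d}(1))/\sqrt d$.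

**Proof.** Put $\epsilon=\frac{\lambda_n-\lambda_2}{\lambda_n+\lambda_2}\in[0,1)$ and scale $H$ so that $\lambda_2=(1-\epsilon)n$ and $\lambda_n=(1+\epsilon)n$; the ratio does not change. By Section 2 the scaled graph is an $\epsilon$ sparsifier of $K_n$. Since $(1+2\epsilon)(1-\epsilon)=1+\epsilon-2\epsilon^2\le1+\epsilon$,
$$\frac{\lambda_n}{\lambda_2}=\frac{1+\epsilon}{1-\epsilon}\ge1+2\epsilon ,$$
and Theorem 2 gives $\epsilon\ge(2-\delta_n)/\sqrt d$. For the last claim choose $K$ and $\eta$ as in the proof of Theorem 1. $\blacksquare$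

## 12. Near-optimal sparsifiers are almost unweighted and almost regular

Jensen's inequality in Section 9 is sharp only if $a_{X_kX_{k+1}}$ is nearly constant. This suggests that a sparsifier with error close to $2/\sqrt d$ has nearly equal weights.

**Theorem 8.** Let $H_j$ be $\epsilon_j$ spectral sparsifiers of $K_{n_j}$ of average degree $d_j\to\infty$ with $d_j=n_j^{o(1)}$, and suppose $\limsup\epsilon_j\sqrt{d_j}\le2$. Then, suppressing $j$,
$$\frac2{nd}\sum_{uv\in E_H}\Big|\frac dn\,w_{uv}-1\Big|\to0\qquad\text{and}\qquad\frac1n\sum_v\Big|\frac{\deg(v)}d-1\Big|\to0,$$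
where $\deg(v)$ is the number of edges at $v$. That is, asymptotically optimal sparsifiers are asymptotically unweighted (all but $o(nd)$ edges have weight $(1+o(1))n/d$) and asymptotically $d$-regular.

**Proof.** For large $j$ we have $d\ge625$ and $\epsilon\le2.5/\sqrt d$, so (4), Lemma 5, (6) and (7) hold. Let $Y=d\,a_{X_0X_1}>0$.

**Step 1: an upper bound for a truncated moment of $Y$.** *We read (6) as an upper bound on $\mathbb E\sqrt Y$; the truncation at $4$ makes it harmless to remove the indicator.* By (5), $d\,a_{X_kX_{k+1}}$ has the law of $Y$ for each $k$. For $k<K$, since $G_K\subseteq G_{k+1}$,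
$$\sqrt d\;\mathbb E\Big[\sqrt{a_{X_kX_{k+1}}}\,\mathbf 1_{G_{k+1}}\Big]\ge\mathbb E\Big[\sqrt{\min(d\,a_{X_kX_{k+1}},4)}\;\mathbf 1_{G_K}\Big]\ge\mathbb E\sqrt{\min(Y,4)}-2\,\mathbb P(G_K^c)\ge\mathbb E\sqrt{\min(Y,4)}-2\tau .$$
Multiply (6) by $\sqrt d$ and insert this:
$$\sqrt{D_{\min}}\,\cos\frac\pi{K+2}\,\Big(\mathbb E\sqrt{\min(Y,4)}-2\tau\Big)\le\frac12\epsilon\sqrt d+\frac{\sqrt d\,\Delta^K}{2n}.$$
Fix $K,\eta$ and let $j\to\infty$. By (4), $D_{\min}\to1$, since $\sigma\to0$. As $d\to\infty$ and $d=n^{o(1)}$, $\limsup\tau\le1.2K\eta$ and the last term tends to $0$. Hence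
$$\limsup\mathbb E\sqrt{\min(Y,4)}\le\frac1{\cos\frac\pi{K+2}}+2.4K\eta .$$
Let $\eta\to0$ and then $K\to\infty$: $\ \limsup\mathbb E\sqrt{\min(Y,4)}\le1$. On the other hand (7) gives $\mathbb E[1/Y]=n/W$, and this tends to $1$, since by (4) all $D_v\to1$ uniformly.

**Step 2: $Y\to1$ in probability.** *A function that is nonnegative and vanishes only at $1$ turns the two moment bounds into concentration.* Put $h(y)=2\sqrt{\min(y,4)}+\frac1y-3$ for $y>0$. For $0<y\le4$, AM–GM gives $\sqrt y+\sqrt y+\frac1y\ge3$, with equality only if $\sqrt y=\frac1y$, that is, $y=1$. For $y\ge4$, $h(y)=1+\frac1y\ge1$. As $y\to0$, $h(y)\to\infty$. So $h\ge0$, and by continuity $h$ is bounded away from $0$ outside any neighbourhood of $1$. By Step 1, $\limsup\mathbb E\,h(Y)\le2+1-3=0$, so $\mathbb E\,h(Y)\to0$, and Markov's inequality gives $Y\to1$ in probability.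

**Step 3: convergence of $1/Y$ in $L^1$.** For real $t$, $|t|=t+2(-t)_+$. With $t=\frac1Y-1$,
$$\mathbb E\Big|\frac1Y-1\Big|=2\,\mathbb E\Big(1-\frac1Y\Big)_++\mathbb E\Big[\frac1Y\Big]-1\ \to\ 0,$$
because $0\le(1-\frac1Y)_+\le1$ tends to $0$ in probability, so its expectation tends to $0$.

**Step 4: translation to weights and degrees.** With sums over ordered edges, (5) gives
$$\mathbb E\Big|\frac1Y-1\Big|=\sum_{(u,v)}\frac{a_{uv}}W\Big|\frac1{d\,a_{uv}}-1\Big|=\frac1{Wd}\sum_{(u,v)}\big|1-d\,a_{uv}\big| .$$
Each edge appears twice, $d\,a_{uv}=\frac dnw_{uv}$, and $W/n\to1$; this is the first claim. By Markov's inequality it gives the statement that all but $o(nd)$ edges have weight $(1+o(1))n/d$. For the second claim, $\deg(v)-dD_v=\sum_{u:\,uv\in E_H}(1-d\,a_{uv})$, so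
$$\frac1n\sum_v\Big|\frac{\deg(v)}d-D_v\Big|\le\frac1{nd}\sum_{(u,v)}\big|1-d\,a_{uv}\big|\to0,$$
and $D_v\to1$ uniformly in $v$. $\blacksquare$
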